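\title{The Ramsey threshold of complete layered posets in the random Boolean lattice}

\begin{abstract}
Keep each subset of $[n]$ independently with probability $e^{-cn}$ and order the surviving sets by inclusion. Let $C_k(N)$ be the poset with $k$ layers of $N$ elements each, in which every element lies below all elements of all later layers, and let $c_{\mathrm{Ram}^-}(C_k(N))$ be the supremum of those $c$ for which, with probability tending to $1$, every red--blue coloring of the random poset contains a monochromatic copy of $C_k(N)$. We prove that $\alpha_k\ln 2\le c_{\mathrm{Ram}^-}(C_k(N))\le(\alpha_k+4/N)\ln 2$ for all $k\ge2$ and $N\ge1$, where $\alpha_k$ is the root of an explicit entropy equation. In particular $c_{\mathrm{Ram}^-}(C_3(N))$ tends to $\alpha_3\ln2\approx0.1574$ as $N\to\infty$. The upper bound colors sets by their size. The lower bound attaches rank functions to a coloring, shows by a sharp-threshold argument that on a large subcube these ranks essentially depend only on size, and so reduces the problem to a covering lemma on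 the unit interval.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal P(n)$ be the power set of $[n]=\{1,\dots,n\}$, ordered by inclusion, and let $\mathcal P(n,p)$ be the random poset obtained from $\mathcal P(n)$ by keeping each element independently with probability $p$. A poset $P$ is a \emph{subposet} of a poset $Q$ if there is an injective map $\phi\colon P\to Q$ such that $x\le_P y$ implies $\phi(x)\le_Q\phi(y)$; the image of $\phi$ is a \emph{copy} of $P$ in $Q$. A copy need not be induced: incomparable elements of $P$ may have comparable images. A poset $Q$ is \emph{$(P_1,P_2)$-Ramsey} if every coloring of its elements with red and blue contains a red copy of $P_1$ or a blue copy of $P_2$, and $Q$ is \emph{Ramsey for $P$} if it is $(P,P)$-Ramsey.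

Since $\mathcal P(n)$ has $2^n$ elements, the natural scale is $p=e^{-cn}$ with a constant $c\ge0$. Let $c_{\mathrm{Ram}^-}(P_1,P_2)$ be the supremum of those $c$ for which $\mathcal P(n,e^{-cn})$ is $(P_1,P_2)$-Ramsey \emph{with high probability} (w.h.p.), that is, with probability tending to $1$ as $n\to\infty$, and write $c_{\mathrm{Ram}^-}(P)=c_{\mathrm{Ram}^-}(P,P)$. This number measures how sparse the random poset can be made before the Ramsey property stops being typical.

For positive integers $n_1,\dots,n_k$ let $C(n_1,\dots,n_k)$ be the disjoint union of antichains $L_1,\dots,L_k$ with $|L_i|=n_i$, where $x<y$ whenever $x\in L_i$, $y\in L_j$ and $i<j$. Write $C_k(N)=C(N,\dots,N)$ with $k$ layers. Every finite poset of height $k$ (the number of elements of a longest chain) is a subposet of $C_k(N)$ for large $N$, so the behavior of $c_{\mathrm{Ram}^-}(C_k(N))$ as $N\to\infty$ describes the hardest posets of height $k$. It is known that the sequence $c_{\mathrm{Ram}^-}(C_3(N))$ is bounded and non-increasing in $N$, and that its limit lies in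 $[\frac{\ln2}5,\frac{\ln2}3]$. The question we answer comes from \cite{FMTZ}:
\begin{quote}
\emph{What is the value of $\lim_{N\to\infty}c_{\mathrm{Ram}^-}(C_3(N))$?}
\end{quote}

Throughout, $\log=\log_2$, $\ln$ is the natural logarithm, and $H(y)=-y\log y-(1-y)\log(1-y)$, with $H(0)=H(1)=0$, is the binary entropy function. For $\ell\in[\frac12,1]$ put
\begin{equation}\label{eq:psi}
\psi(\ell)=\ell H\Big(\frac1{2\ell}\Big)=\ell\log\ell+\tfrac12-(\ell-\tfrac12)\log(\ell-\tfrac12).
\end{equation}
A set of size $\ell n$ has $2^{\psi(\ell)n+o(n)}$ subsets of size at least $n/2$; this is how $\psi$ enters. Since $\psi'(\ell)=\log\frac{\ell}{\ell-1/2}>0$ on $(\frac12,1]$, the function $\psi$ increases strictly from $\psi(\frac12)=0$ to $\psi(1)=1$. Hence for $k\ge2$ the function $\alpha\mapsto\psi(1-(k-1)\alpha)-\alpha$ is continuous and strictly decreasing on $[0,\frac1{2k-2}]$, equals $1$ at the left end and is negative at the right end. Let $\alpha_k\in(0,\frac1{2k-2})$ be its unique zero. Thus, for $0\le a\le\frac1{2k-2}$,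
\begin{equation}\label{eq:alphak}
\psi(1-(k-1)a)>a\quad\text{if and only if}\quad a<\alpha_k .
\end{equation}

\begin{theorem}\label{thm:three}
We have
\[
\lim_{N\to\infty}c_{\mathrm{Ram}^-}(C_3(N))=\alpha_3\ln2,\qquad\text{where}\qquad(1-2\alpha_3)\,H\Big(\frac1{2(1-2\alpha_3)}\Big)=\alpha_3 .
\]
Equivalently, $\alpha_3$ is the unique solution in $(0,\frac14)$ of
\[
(2-4\alpha)\log(2-4\alpha)-(1-4\alpha)\log(1-4\alpha)=2\alpha .
\]
Numerically $\alpha_3\approx0.2271$, and the limit is approximately $0.1574$.
\end{theorem}

This is the case $k=3$ of the following statement.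

\begin{theorem}\label{thm:main}
For all $k\ge2$ and $N\ge1$,
\[
\alpha_k\ln2\ \le\ c_{\mathrm{Ram}^-}(C_k(N))\ \le\ \Big(\alpha_k+\frac4N\Big)\ln2 .
\]
Hence $\lim_{N\to\infty}c_{\mathrm{Ram}^-}(C_k(N))=\alpha_k\ln2$. Moreover $\frac1{2k-1}<\alpha_k<\frac1{2k-2}$, and $\alpha_k\ln2=\inf_Pc_{\mathrm{Ram}^-}(P)$, the infimum being over all finite posets $P$ of height $k$.
\end{theorem}

Sections~\ref{sec:chains} and~\ref{sec:entropy} translate copies of $C_k(N)$ into chains of intervals and count sets in a level of an interval. Section~\ref{sec:two} shows the whole method for $k=2$. The upper bound is proved in Section~\ref{sec:upper}. The lower bound rests on two independent tools, a covering lemma for $[0,1]$ (Section~\ref{sec:deep}) and a structural statement about up-sets (Section~\ref{sec:sharp}); they are combined in Section~\ref{sec:lower}, and Section~\ref{sec:end} completes both theorems.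

\section{Chains of intervals and two simple bounds}\label{sec:chains}

From now on $p=2^{-\alpha n}$, so that $c=\alpha\ln2$, and $A$ is the set of elements of $\mathcal P(n,p)$. For $S\subseteq T\subseteq[n]$ let $[S,T]=\{X:S\subseteq X\subseteq T\}$. This interval has $2^{|T\setminus S|}$ elements, and there are $3^n$ intervals. A copy of $C_k(N)$ is, up to two elements per layer, a chain of $k$ well-populated intervals.

\begin{lemma}\label{lem:skeleton}
Let $B\subseteq\mathcal P(n)$ and $k,N\ge1$.
\begin{enumerate}
\item[(a)] If $B$ contains a copy of $C_k(N)$, then there are $\emptyset=S_0\subseteq S_1\subseteq\dots\subseteq S_k=[n]$ such that each $[S_{i-1},S_i]$ contains at least $N$ elements of $B$.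
\item[(b)] If $S_0\subseteq S_1\subseteq\dots\subseteq S_k$ and each $[S_{i-1},S_i]$ contains at least $N+2$ elements of $B$, then $B$ contains a copy of $C_k(N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\phi$ be the embedding, put $S_0=\emptyset$, $S_k=[n]$, and let $S_i$ be the union of the sets in $\phi(L_i)$ for $1\le i\le k-1$. A set $X\in\phi(L_i)$ lies in $S_i$, and for $i\ge2$ it contains every set of $\phi(L_{i-1})$, hence their union. So $\phi(L_i)\subseteq[S_{i-1},S_i]$.

(b) Choose $N$ elements of $B$ in each $[S_{i-1},S_i]\setminus\{S_{i-1},S_i\}$ and let them form layer $i$. If $X$ is in layer $i$ and $Y$ in layer $j>i$, then $X\subsetneq S_i\subseteq S_{j-1}\subseteq Y$. So sets in different layers are distinct and correctly ordered.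
\end{proof}

Part (b) uses that copies need not be induced: the $N$ sets chosen in one interval may be comparable with each other.

\begin{lemma}\label{lem:first}
Let $\mathcal G_1,\dots,\mathcal G_L\subseteq\mathcal P(n)$ have at most $2^{\beta n}$ elements each. The probability that some $\mathcal G_i$ contains at least $N$ elements of $A$ is at most $L\,2^{-N(\alpha-\beta)n}$.
\end{lemma}

\begin{proof}
Each $\mathcal G_i$ has at most $2^{\beta nN}$ subsets of size $N$, and each of them lies in $A$ with probability $2^{-\alpha nN}$.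
\end{proof}

This lemma explains the role of $N$. A single family of size $2^{\beta n}$ with $\beta<\alpha$ is unlikely to meet $A$ at all, but among $3^n$ intervals some short ones will contain a few elements of $A$. When $N(\alpha-\beta)>2$, none contains $N$ of them. So for large $N$ there are no exceptional intervals, and only first moments matter.

For one layer the answer is immediate: $A$ is Ramsey for $C_1(N)$ exactly when $|A|\ge2N-1$, and $\mathbb E|A|=2^{(1-\alpha)n}$, so $c_{\mathrm{Ram}^-}(C_1(N))=\ln2$. This agrees with the equation $\psi(1-(k-1)\alpha)=\alpha$, which for $k=1$ reads $\alpha=1$. For general $k$ the two lemmas locate the point where copies of $C_k(N)$ appear.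
\begin{itemize}
\item If $\alpha<\frac1k$, fix a chain with $|S_i|=\lfloor in/k\rfloor$. The number of elements of $A$ in $[S_{i-1},S_i]$ is binomial with mean at least $2^{n/k-1-\alpha n}\to\infty$, so w.h.p.\ $A$ contains $C_k(N)$ by Lemma~\ref{lem:skeleton}(b).
\item If $\alpha>\frac1k+\frac2N$, then by Lemma~\ref{lem:first} with $\beta=\frac1k$, with probability at least $1-(3/4)^n$ no interval with $|T\setminus S|\le n/k$ contains $N$ elements of $A$. Every chain as in Lemma~\ref{lem:skeleton}(a) has such an interval, so $A$ contains no $C_k(N)$.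
\end{itemize}
The second item gives $\lim_Nc_{\mathrm{Ram}^-}(C_k(N))\le\frac{\ln2}k$. For a lower bound, $C_{2k-1}(2N-1)$ is Ramsey for $C_k(N)$: each layer has $N$ elements of one color, and some $k$ layers have this majority color in common. So the first item gives $c_{\mathrm{Ram}^-}(C_k(N))\ge\frac{\ln2}{2k-1}$. For $k=3$ these are the two ends of the interval $[\frac{\ln2}5,\frac{\ln2}3]$.

One might guess that the lower end is the truth. For chains the pigeonhole argument is optimal: a finite poset without a chain of $2k-1$ elements has a coloring with no monochromatic $k$-element chain, obtained by coloring $y$ red when the longest chain with top element $y$ has at most $k-1$ elements. Theorem~\ref{thm:main} shows that the analogy fails for thick layers. If $\frac1{2k-1}<\alpha<\alpha_k$, then w.h.p.\ $A$ is Ramsey for $C_k(N)$ although it contains no $C_{2k-1}(N')$ once $N'>2/(\alpha-\frac1{2k-1})$.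

\section{Levels of an interval}\label{sec:entropy}

Colorings can depend on the size of a set, so we need to count sets of a given size in an interval. We use two standard estimates: for integers $m\ge1$, $0\le i\le m$ and real $y\in[0,\frac12]$,
\begin{equation}\label{eq:binom}
\sum_{j\le ym}\binom mj\le2^{mH(y)},\qquad\binom mi\ge\frac{2^{mH(i/m)}}{m+1}.
\end{equation}
Both come from $\sum_j\binom mjy^j(1-y)^{m-j}=1$. For the first, $y^j(1-y)^{m-j}\ge y^{ym}(1-y)^{(1-y)m}=2^{-mH(y)}$ when $j\le ym$ and $y\le\frac12$. For the second, take $y=i/m$; the term $j=i$ is then the largest of the $m+1$ terms and equals $\binom mi2^{-mH(i/m)}$.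

On the triangle $\mathcal T=\{(\ell,d):0\le d\le\ell\le1\}$ define
\[
F(\ell,d)=\ell H(d/\ell)=\ell\log\ell-d\log d-(\ell-d)\log(\ell-d),\qquad F(0,0)=0 .
\]
By \eqref{eq:binom}, an interval $[S,T]$ with $|T\setminus S|=\ell n$ contains $2^{F(\ell,d)n+o(n)}$ sets of size $|S|+dn$. Note that $\psi(\ell)=F(\ell,\frac12)$. We need the following properties.
\begin{enumerate}
\item[(F1)] $F(\ell,d)=F(\ell,\ell-d)$, and $F(\ell,\cdot)$ increases strictly on $[0,\ell/2]$ from $0$ to $\ell$. This is inherited from $H$.
\item[(F2)] $F(\cdot,d)$ is nondecreasing, because $\partial F/\partial\ell=\log\ell-\log(\ell-d)\ge0$.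
\item[(F3)] $F$ is continuous on $\mathcal T$, hence uniformly continuous, and it is concave. Indeed, let $(\ell,d)=\theta(\ell_1,d_1)+(1-\theta)(\ell_2,d_2)$ with $\ell_1,\ell_2>0$. Then $d/\ell$ is the average of $d_1/\ell_1$ and $d_2/\ell_2$ with weights $\theta\ell_1/\ell$ and $(1-\theta)\ell_2/\ell$, and concavity of $H$ gives $F(\ell,d)\ge\theta F(\ell_1,d_1)+(1-\theta)F(\ell_2,d_2)$. The case $\ell_1\ell_2=0$ follows by continuity.
\end{enumerate}

The following notion is the combinatorial core of the lower bound. A \emph{$k$-cut} is a sequence $u=(u_0,\dots,u_k)$ with $0=u_0\le u_1\le\dots\le u_k=1$; its \emph{gaps} are the intervals $[u_{i-1},u_i]$. Given $a>0$, a point $x\in[0,1]$ is \emph{$a$-deep for $u$} if $x\in[u_{i-1},u_i]$ and $F(u_i-u_{i-1},\,x-u_{i-1})>a$ for some $i$, and \emph{$a$-shallow for $u$} otherwise. In words, $x$ is $a$-deep if an interval $[S,T]$ with $|S|=u_{i-1}n$ and $|T|=u_in$ has exponentially more than $2^{an}$ sets of size $xn$.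

\section{The case of two layers}\label{sec:two}

Let $k=2$. In this section we argue with exponents only, by the rule of thumb that a level or union of levels of an interval, of size $2^{\beta n}$, contains many elements of $A$ if $\beta>\alpha$ and fewer than $N$ if $\beta<\alpha$. Lemmas~\ref{lem:first} and~\ref{lem:regular} make this precise.

\medskip\noindent\emph{A coloring for $\alpha>\alpha_2$.}
Color $X$ red if $|X|\ge n/2$ and blue otherwise. By Lemma~\ref{lem:skeleton}(a), a red $C_2(N)$ yields a set $S$, of size $\ell n$ say, with $N$ red elements below it and $N$ above it. The interval $[S,[n]]$ has $2^{(1-\ell)n}$ elements, so $\ell\le1-\alpha$. The interval $[\emptyset,S]$ has about $2^{\psi(\ell)n}$ sets of size at least $n/2$, so $\psi(\ell)\ge\alpha$. As $\psi$ increases, both conditions can hold only if $\psi(1-\alpha)\ge\alpha$, that is, $\alpha\le\alpha_2$. Complementation gives the same condition for blue.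

\medskip\noindent\emph{No coloring works for $\alpha<\alpha_2$.}
Suppose that a coloring has no monochromatic $C_2(N)$, and put $M=N+2$. Let $U$ be the family of all $S\subseteq[n]$ such that $[\emptyset,S]$ contains at least $M$ red elements. It is an \emph{up-set}: $S\in U$ and $S\subseteq T$ imply $T\in U$. If $S\subseteq T$ lie on the same side of $U$, then $[S,T]$ has fewer than $M$ red elements. Indeed, if $T\notin U$ this holds even for $[\emptyset,T]$, and if $S\in U$ it follows from Lemma~\ref{lem:skeleton}(b) applied to $\emptyset\subseteq S\subseteq T$. Define $V$ in the same way for blue.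

Assume for the moment that $U=\{S:|S|\ge un\}$ and $V=\{S:|S|\ge vn\}$, and let $x$ be $\alpha$-deep for the $2$-cut $(0,u,1)$, say in the gap $[0,u]$. Every set $T$ of size just below $un$ contains many elements of $A$ of size $xn$, and fewer than $M$ of them are red. All sets of size $xn$ lie in the same number of such $T$, so averaging over $T$ shows that only a small proportion of the elements of $A$ of size $xn$ are red. If $x$ is also $\alpha$-deep for $(0,v,1)$, only a small proportion of them are blue, which is absurd. The red and the blue estimate use different intervals; averaging is what allows them to be compared on one level. It remains to find $x$.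

\begin{lemma}\label{lem:two}
Let $0<a<\alpha_2$ and $u,v\in[0,1]$. Some $x$ is $a$-deep for both $(0,u,1)$ and $(0,v,1)$.
\end{lemma}

\begin{proof}
Let $v\le u$. If $v>a$, take $x=v/2$: by (F2), $F(u,v/2)\ge F(v,v/2)=v>a$, so $x$ is deep in the gaps $[0,u]$ and $[0,v]$. If $1-u>a$, reflect $[0,1]$ in $\frac12$ and use the previous case; by (F1), reflection preserves depth. Otherwise $v\le a<\frac12<1-a\le u$, and we take $x=\frac12$. By (F2) and \eqref{eq:alphak}, $F(u,\frac12)\ge F(1-a,\frac12)=\psi(1-a)>a$, and by (F1), $F(1-v,\frac12-v)=F(1-v,\frac12)\ge\psi(1-a)>a$.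
\end{proof}

The last case, with $u=1-a$ and $v=a$, is the extremal one, and it produces the same equation as the coloring by size. The first two cases show that the level $x$ must be allowed to depend on the coloring.

Two things are missing for a proof. For $k\ge3$ the two cuts can interleave, and we replace the case analysis by a measure count (Section~\ref{sec:deep}). More seriously, $U$ need not be a size threshold. If $X$ is colored red exactly when $1\in X$, then every set in $U$ contains $1$, so at no level $xn$ with $x<1$ fixed does $U$ contain almost all sets. In this example the remedy is to pass to the subsets of $[n]\setminus\{1\}$, which are all blue. Section~\ref{sec:sharp} shows that deleting $O(\sqrt n)$ points always suffices.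

\section{The upper bound: coloring by size}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $k\ge2$, $N\ge1$, $\varepsilon>4/N$ and $\alpha=\alpha_k+\varepsilon$. Then w.h.p.\ $A$ is not Ramsey for $C_k(N)$.
\end{proposition}

\begin{proof}
Put $\beta=\alpha_k+\varepsilon/2$ and $\ell=1-(k-1)\beta$. Color $X$ red if $|X|\ge n/2$ and blue if $|X|<n/2$. Consider three kinds of families:
\begin{enumerate}
\item[(i)] $[S,T]$, where $|T\setminus S|\le\beta n$;
\item[(ii)] $\{X\subseteq S:|X|\ge n/2\}$, where $|S|\le\ell n$;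
\item[(iii)] $\{X\supseteq S:|X|<n/2\}$, where $|S|\ge(1-\ell)n$.
\end{enumerate}
Each of them has at most $2^{\beta n}$ elements. For (i) this is immediate. For (ii) let $m=|S|\le\ell n$. The family is empty if $m<n/2$. Otherwise $\ell\ge m/n\ge\frac12$ and $0\le m-\frac n2\le\frac m2$, so \eqref{eq:binom} and the symmetry of $H$ give
\[
\sum_{j\ge n/2}\binom mj=\sum_{i\le m-n/2}\binom mi\le2^{mH(n/(2m))}=2^{n\psi(m/n)}\le2^{n\psi(\ell)},
\]
and $\psi(\ell)<\psi(1-(k-1)\alpha_k)=\alpha_k<\beta$ since $\psi$ is increasing. For (iii), the map $X\mapsto[n]\setminus X$ sends the family into the family of type (ii) for the set $[n]\setminus S$, which has size at most $\ell n$.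

There are at most $3^n+2\cdot2^n\le3\cdot4^n$ families. By Lemma~\ref{lem:first}, the probability that one of them contains $N$ elements of $A$ is at most $3\cdot2^{(2-N\varepsilon/2)n}$, which tends to $0$ because $N\varepsilon>4$. Assume that none does, and suppose that one color class contains a copy of $C_k(N)$. Lemma~\ref{lem:skeleton}(a), applied to that class, gives a chain $S_0\subseteq\dots\subseteq S_k$. By (i), $|S_i\setminus S_{i-1}|>\beta n$ for all $i$. Summing over $i\ge2$ gives $|S_1|<\ell n$, and summing over $i\le k-1$ gives $|S_{k-1}|>(k-1)\beta n=(1-\ell)n$. If the class is red, then $S_1$ contains $N$ elements of $A$ of size at least $n/2$, contrary to (ii). If it is blue, then $S_{k-1}$ is contained in $N$ elements of $A$ of size less than $n/2$, contrary to (iii).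
\end{proof}

Had we used only $|S_1|\ge n/2$ instead of the count in (ii), the proof would give $\frac1{2k-2}$ in place of $\alpha_k$. The gain comes from the fact that a set of size slightly above $n/2$ has too few subsets of size at least $n/2$. This proposition is the only place in the proof of Theorem~\ref{thm:main} where the size of $N$ matters.

\section{Deep points}\label{sec:deep}

\begin{lemma}\label{lem:deep}
Let $k\ge2$ and $0<a<\alpha_k$. For any two $k$-cuts $u,v$ there is a point $x\in[0,1]$ that is $a$-deep for both.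
\end{lemma}

The idea is to show that the two shallow sets are too small to cover $[0,1]$. The plain sum of their measures is too weak a bound, because both sets contain neighborhoods of $0$ and $1$; the proof subtracts this forced overlap.

\begin{proof}
We say deep and shallow for $a$-deep and $a$-shallow. Note that $ka<1$, since $\alpha_k<\frac1{2k-2}\le\frac1k$.

\emph{The shallow part of one gap.} For $\ell\in[a,1]$ let $g(\ell)=\min\{d\in[0,\ell]:F(\ell,d)\ge a\}$. By (F1), $g(\ell)$ is the unique $d\in[0,\ell/2]$ with $F(\ell,d)=a$, and $g(a)=a/2$. The function $g$ is nonincreasing, because $F(\ell',g(\ell))\ge F(\ell,g(\ell))=a$ for $\ell'\ge\ell$ by (F2). It is convex: the set $\{F\ge a\}$ is convex by (F3), so it contains the segment between $(\ell_1,g(\ell_1))$ and $(\ell_2,g(\ell_2))$, and $g$ lies on or below this segment.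

A gap of length $\ell\le a$ has no deep points, since $F(\ell,\cdot)\le\ell$. In a gap $[u_{i-1},u_i]$ of length $\ell>a$ the deep points form the open interval $(u_{i-1}+g(\ell),u_i-g(\ell))$, by (F1). So with
\[
G(\ell)=\ell\ \text{ on }[0,a],\qquad G(\ell)=2g(\ell)\ \text{ on }[a,1],
\]
the shallow set of $u$ has measure $\Sigma_u=\sum_{i=1}^kG(\ell_i)$, where $\ell_i=u_i-u_{i-1}$. The function $G$ is increasing on $[0,a]$, nonincreasing and convex on $[a,1]$, and bounded by $G(a)=a$.

\emph{The largest possible shallow set.} We claim that every $k$-cut satisfies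
\begin{equation}\label{eq:B1}
\Sigma_u\le(k-1)a+2g\big(1-(k-1)a\big).
\end{equation}
Suppose first that some $\ell_i<a$. As $\sum_j\ell_j=1>ka$, some $\ell_j>a$. Move the amount $\min(a-\ell_i,\ell_j-a)$ from $\ell_j$ to $\ell_i$. Then $\ell_i$ increases within $[0,a]$ and $\ell_j$ decreases within $[a,1]$, so neither $G(\ell_i)$ nor $G(\ell_j)$ decreases, and one of the two lengths becomes $a$. The number of lengths different from $a$ drops at each step, so after at most $k$ steps all $\ell_i\ge a$. On the simplex $\{\ell_i\ge a,\ \sum_i\ell_i=1\}$ the function $\sum_iG(\ell_i)$ is convex, so it is maximal at a vertex. The vertices are the permutations of $(1-(k-1)a,a,\dots,a)$, where the value is the right side of \eqref{eq:B1}.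

\emph{The overlap.} Let $m_u\ge\frac1k>a$ be the largest gap length of $u$. A deep point in a gap of length $\ell$ is at distance more than $g(\ell)\ge g(m_u)$ from both ends of that gap, hence from $0$ and $1$. So $[0,g(m_u)]$ and $[1-g(m_u),1]$ are shallow for $u$. Also, bounding $G$ by $a$ on all gaps but the largest,
\begin{equation}\label{eq:B2}
\Sigma_u\le2g(m_u)+(k-1)a .
\end{equation}

\emph{Conclusion.} Suppose that no point is deep for both cuts, so the two shallow sets cover $[0,1]$. Let $m_u\ge m_v$ without loss of generality. Then $g(m_u)\le g(m_v)$, so $[0,g(m_u)]\cup[1-g(m_u),1]$ is shallow for both cuts, and it has measure $2g(m_u)$ because $g(m_u)\le\frac12$. By inclusion--exclusion, \eqref{eq:B2} for $u$ and \eqref{eq:B1} for $v$,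
\[
1\le\Sigma_u+\Sigma_v-2g(m_u)\le(k-1)a+\Sigma_v\le2(k-1)a+2g(\ell),\qquad\ell=1-(k-1)a .
\]
Put $d_0=\frac12-(k-1)a\in(0,\ell/2]$. Then $\ell-d_0=\frac12$, so $F(\ell,d_0)=F(\ell,\frac12)=\psi(\ell)>a$ by \eqref{eq:alphak}. By (F1), $g(\ell)<d_0$, that is, $2(k-1)a+2g(\ell)<1$. This is a contradiction.
\end{proof}

\begin{remark}\label{rem:sharp}
The hypothesis $a<\alpha_k$ cannot be weakened. Let $\alpha_k\le a\le\frac1{2k-2}$, and take $u_i=1-(k-i)a$ and $v_i=ia$ for $1\le i\le k-1$, as in Figure~\ref{fig:cuts}. With $\ell$, $g$ and $d_0$ as above, the deep points of $u$ lie in $(g(\ell),\ell-g(\ell))$ and those of $v$ are their mirror images in $\frac12$. Now $F(\ell,d_0)=\psi(\ell)\le a$, so $g(\ell)\ge d_0$ and $\ell-g(\ell)\le\frac12$. Hence no point is deep for both cuts.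
\end{remark}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=10cm,y=1cm]
\fill[gray!25] (0.437,-0.25) rectangle (0.563,1.45);
\draw (0,1.2) -- (1,1.2);
\draw (0,0) -- (1,0);
\draw[line width=2.5pt] (0.037,1.2) -- (0.563,1.2);
\draw[line width=2.5pt] (0.437,0) -- (0.963,0);
\foreach \x in {0,0.6,0.8,1} \draw (\x,1.05) -- (\x,1.35);
\foreach \x in {0,0.2,0.4,1} \draw (\x,-0.15) -- (\x,0.15);
\draw[dashed] (0.5,-0.25) -- (0.5,1.45);
\node[left] at (-0.02,1.2) {$u$};
\node[left] at (-0.02,0) {$v$};
\node[above] at (0,1.4) {$0$};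
\node[above] at (0.63,1.4) {$1-2a$};
\node[above] at (0.8,1.4) {$1-a$};
\node[above] at (1,1.4) {$1$};
\node[below] at (0,-0.2) {$0$};
\node[below] at (0.2,-0.2) {$a$};
\node[below] at (0.4,-0.2) {$2a$};
\node[below] at (0.5,-0.2) {$\frac12$};
\node[below] at (1,-0.2) {$1$};
\end{tikzpicture}
\caption{The extremal pair of $3$-cuts $u=(0,1-2a,1-a,1)$ and $v=(0,a,2a,1)$, drawn for $a=\frac15<\alpha_3$. Thick segments are the $a$-deep points; gaps of length $a$ have none. The shaded band around $\frac12$ consists of the points that are deep for both cuts. It is empty when $\alpha_3\le a\le\frac14$.}\label{fig:cuts}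
\end{figure}

In the application the cuts are known only up to an error $\kappa$, so we need depth that survives when the gap is shortened by $\kappa$ at both ends.

\begin{lemma}\label{lem:slack}
Let $k\ge2$ and $0\le\alpha<\alpha_k$. There are $\kappa\in(0,\frac1{10})$ and $\zeta>0$, depending only on $\alpha$ and $k$, such that for all $k$-cuts $u,v$ there are $x\in[0,1]$, a gap $[u_*,u^*]$ of $u$ and a gap $[v_*,v^*]$ of $v$ with
\[
u_*+2\kappa\le x\le u^*-2\kappa,\qquad F(u^*-u_*-2\kappa,\ x-u_*-\kappa)\ge\alpha+\zeta,
\]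
and the same with $v_*,v^*$ in place of $u_*,u^*$.
\end{lemma}

\begin{proof}
Let $a=(\alpha+\alpha_k)/2$ and $\zeta=(a-\alpha)/2$. By (F3) there is $\kappa\in(0,\frac1{10})$ such that the values of $F$ at points of $\mathcal T$ at sup-distance at most $2\kappa$ differ by less than $\min(\zeta,a)$. Take $x$ from Lemma~\ref{lem:deep} and a gap $[u_*,u^*]$ in which $x$ is $a$-deep, and put $\ell=u^*-u_*$, $d=x-u_*$, so $F(\ell,d)>a$. Since $F(\ell,0)=F(\ell,\ell)=0$, both $d$ and $\ell-d$ exceed $2\kappa$. Hence $(\ell-2\kappa,d-\kappa)\in\mathcal T$, and $F(\ell-2\kappa,d-\kappa)>a-\zeta=\alpha+\zeta$. The argument for $v$ is identical, with the same $x$.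
\end{proof}

\section{Up-sets are size thresholds on a large subcube}\label{sec:sharp}

The aim of this section is Proposition~\ref{prop:threshold}. It concerns arbitrary up-sets and does not involve the random poset.

Let $U\subseteq\mathcal P(n)$ be an up-set, $W\subseteq[n]$ and $q\in(0,1)$. Let $\mu_q^W$ be the law of the random subset $Y$ of $W$ that contains each point independently with probability $q$, and let $\mu_q^W(U)$ be the probability that $Y\in U$. For $i\in W$, the \emph{influence} of $i$ is the probability that $i$ is pivotal: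
\[
\mathrm{Inf}_i^{q,W}(U)=\mu_q^{W\setminus\{i\}}\big(\{Y:Y\cup\{i\}\in U,\ Y\notin U\}\big).
\]
Conditioning on whether $i\in Y$ gives the first of the identities
\begin{equation}\label{eq:russo}
\mu_q^W(U)=\mu_q^{W\setminus\{i\}}(U)+q\,\mathrm{Inf}_i^{q,W}(U),\qquad\frac d{dq}\mu_q^W(U)=\sum_{i\in W}\mathrm{Inf}_i^{q,W}(U).
\end{equation}
The second is Russo's formula. It follows by giving each point $i$ its own probability $q_i$: the first identity shows that the partial derivative in $q_i$ is the influence of $i$, and the chain rule sums these. In particular $\mu_q^W(U)$ is nondecreasing in $q$.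

\subsection{Small influences force a large derivative}

For $U=\{Y:1\in Y\}$ we have $\mu_q(U)=q$, which rises slowly, and the point $1$ has influence $1$. The next lemma says that a large influence is the only obstruction to a fast rise.

\begin{lemma}\label{lem:sharp}
For all $h,\eta\in(0,\frac12)$ and $K>0$ there is $\delta=\delta(h,\eta,K)\in(0,1)$ with the following property. For every $n$, every $W\subseteq[n]$, every up-set $U$ and every $q\in[h,1-h]$: if $\mathrm{Inf}_i^{q,W}(U)\le\delta$ for all $i\in W$ and $\eta\le\mu_q^W(U)\le1-\eta$, then $\frac d{dq}\mu_q^W(U)>K$.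
\end{lemma}

Comparing the variance of $\mathbf 1_U$ with its energy gives only a constant lower bound on the derivative. To gain a factor that grows as $\delta\to0$ we split $\mathbf 1_U$ into martingale differences. These have small $L^1$-norm compared with their $L^2$-norm, hence large entropy, and a logarithmic Sobolev inequality turns entropy into energy.

\begin{proof}
Relabel $W=[m]$ and drop $q,W$ from the notation. Functions are real functions of $Y$, viewed as $m$ independent coordinates, and $\mathbb E$ is expectation under $\mu_q$. For $Z\ge0$ let $\mathrm{Ent}(Z)=\mathbb E[Z\ln Z]-\mathbb EZ\ln\mathbb EZ$, with $0\ln0=0$. The symbols $\mathbb E_i,\mathrm{Var}_i,\mathrm{Ent}_i$ refer to integration over coordinate $i$ only, the others being fixed. The \emph{energy} of $f$ is $\mathcal E(f)=\sum_i\mathbb E\,\mathrm{Var}_i(f)$, and $\mathcal F_i$ is the $\sigma$-field generated by coordinates $1,\dots,i$.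

\emph{Step 1: $\mathrm{Ent}(Z)\le\sum_i\mathbb E\,\mathrm{Ent}_i(Z)$.} The space is finite, so by continuity we may take $Z>0$. Put $\theta_i=\ln\mathbb E[Z|\mathcal F_i]-\ln\mathbb E[Z|\mathcal F_{i-1}]$. The sum telescopes to $\ln Z-\ln\mathbb EZ$, so $\mathrm{Ent}(Z)=\sum_i\mathbb E[Z\theta_i]$. Also $\mathbb E_ie^{\theta_i}=1$, since $\mathbb E[Z|\mathcal F_{i-1}]$ does not depend on coordinate $i$ and equals $\mathbb E_i\mathbb E[Z|\mathcal F_i]$. Jensen's inequality for the measure with density $Z/\mathbb E_iZ$ on coordinate $i$ gives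
\[
\mathbb E_i[Z\theta_i]-\mathrm{Ent}_i(Z)=\mathbb E_i\Big[Z\ln\frac{e^{\theta_i}\,\mathbb E_iZ}Z\Big]\le\mathbb E_iZ\cdot\ln\mathbb E_ie^{\theta_i}=0 .
\]
Take expectations and sum over $i$.

\emph{Step 2: $\mathrm{Ent}(f^2)\le\frac2h\mathcal E(f)$.} By Step 1 it suffices to show $\mathrm{Ent}(f^2)\le\frac2h\mathrm{Var}(f)$ when $f$ takes values $b_1,b_0$, not both $0$, with probabilities $q,1-q$. From $\ln t\le t-1$ we get $\mathrm{Ent}(Z)=\mathbb E[Z\ln(Z/\mathbb EZ)]\le\mathrm{Var}(Z)/\mathbb EZ$. Here
\[
\mathrm{Var}(f^2)=q(1-q)(b_1-b_0)^2(b_1+b_0)^2=\mathrm{Var}(f)\,(b_1+b_0)^2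
\]
and $\mathbb Ef^2\ge h(b_1^2+b_0^2)\ge\frac h2(b_1+b_0)^2$.

\emph{Step 3: $\mathrm{Ent}(f^2)\ge\mathbb Ef^2\,\ln\frac{\mathbb Ef^2}{(\mathbb E|f|)^2}$ for $f\not\equiv0$.} Let $\|f\|=(\mathbb Ef^2)^{1/2}$ and let $\nu$ be the probability measure with density $f^2/\|f\|^2$; it charges only points where $f\neq0$. Since $\mathbb E_\nu[\|f\|/|f|]=\mathbb E|f|/\|f\|$, Jensen's inequality gives
\[
\mathrm{Ent}(f^2)=-2\|f\|^2\,\mathbb E_\nu\ln\frac{\|f\|}{|f|}\ge-2\|f\|^2\ln\frac{\mathbb E|f|}{\|f\|}.
\]

\emph{Step 4: martingale differences.} Let $f=\mathbf 1_U$, $\sigma^2=\mathrm{Var}(f)=\mu_q(U)(1-\mu_q(U))$, $I=\sum_i\mathrm{Inf}_i(U)=\frac d{dq}\mu_q(U)$, and $\Delta_j=\mathbb E[f|\mathcal F_j]-\mathbb E[f|\mathcal F_{j-1}]$ for $1\le j\le m$. Let $\chi_i=(\mathbf 1_{i\in Y}-q)/\sqrt{q(1-q)}$ and $\chi_S=\prod_{i\in S}\chi_i$. The $\chi_S$, $S\subseteq[m]$, form an orthonormal basis of $L^2(\mu_q)$; write $f'=\sum_S\widehat{f'}(S)\chi_S$ for any function $f'$. The operator $\mathbb E_i$ kills $\chi_S$ if $i\in S$ and fixes it otherwise, so $\mathcal E(f')=\sum_i\|f'-\mathbb E_if'\|^2=\sum_S|S|\,\widehat{f'}(S)^2$.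 Conditioning on $\mathcal F_j$ keeps exactly the $\chi_S$ with $S\subseteq[j]$, so $\Delta_j=\sum_{\max S=j}\hat f(S)\chi_S$. Therefore
\[
\sum_j\mathbb E\Delta_j^2=\sigma^2,\qquad\sum_j\mathcal E(\Delta_j)=\mathcal E(f)=q(1-q)I,
\]
where the last equality holds because $\mathrm{Var}_i(f)$ is $q(1-q)$ when $i$ is pivotal and $0$ otherwise. Further, $\Delta_j=\mathbb E[f-\mathbb E_jf\,|\,\mathcal F_j]$, and $f-\mathbb E_jf$ equals $\mathbf 1_{j\in Y}-q$ when $j$ is pivotal and $0$ otherwise. Hence
\[
\mathbb E|\Delta_j|\le\mathbb E|f-\mathbb E_jf|=2q(1-q)\,\mathrm{Inf}_j(U)=:\beta_j,\qquad\sum_j\beta_j^2\le\tfrac14\sum_j\mathrm{Inf}_j(U)^2\le\tfrac14\delta I .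
\]

\emph{Step 5: conclusion.} Recall the log-sum inequality, a form of Jensen's inequality: for positive $x_j,y_j$ with sums $x,y$, we have $\sum_jx_j\ln(x_j/y_j)\ge x\ln(x/y)$. Let $\sigma_0^2=\eta(1-\eta)$, so $\sigma^2\ge\sigma_0^2>0$. Let $J\ne\emptyset$ be the set of $j$ with $\Delta_j\not\equiv0$; then $\beta_j>0$ for $j\in J$, and $I>0$. Apply Steps 3 and 2 to each $\Delta_j$ with $j\in J$, and the log-sum inequality with $x_j=\mathbb E\Delta_j^2$ and $y_j=\beta_j^2$:
\[
\sigma^2\ln\frac{4\sigma^2}{\delta I}\le\sum_{j\in J}x_j\ln\frac{x_j}{\beta_j^2}\le\sum_{j\in J}\mathrm{Ent}(\Delta_j^2)\le\frac2h\,q(1-q)I\le\frac I{2h}.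
\]
Choose $\delta\in(0,1)$ so small that $4\sigma_0^2\ge\delta K$ and $\sigma_0^2\ln\frac{4\sigma_0^2}{\delta K}>\frac K{2h}$. If $I\le K$, the left side is at least $\sigma_0^2\ln\frac{4\sigma_0^2}{\delta K}>\frac K{2h}\ge\frac I{2h}$, a contradiction.
\end{proof}

\subsection{Deleting influential points}

By \eqref{eq:russo}, deleting a point $i$ from $W$ lowers $\mu_q^W(U)$ by $q$ times the influence of $i$, so at a fixed $q$ only boundedly many influential points can be deleted. We need small influences for all $q\in[h,1-h]$ at once, so we integrate over $q$; the price is a factor $\sqrt n$.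

\begin{lemma}\label{lem:clean}
Let $h\in(0,\frac12)$, $\delta\in(0,1)$ and $m\ge1$. There are $C$ and $n_0$ such that for all $n\ge n_0$ and every collection $\mathcal U$ of at most $m$ up-sets in $\mathcal P(n)$ there is $W\subseteq[n]$ with $|W|\ge n-C\sqrt n$ and $\mathrm{Inf}_i^{q,W}(U)\le\delta$ for all $i\in W$, $U\in\mathcal U$ and $q\in[h,1-h]$.
\end{lemma}

\begin{proof}
Let $C_h=(h(1-h))^{-1/2}$. For any family $B$ of subsets of a set $W'$ with $|W'|=m'\le n$, differentiating $\mu_q^{W'}(B)=\sum_{Y\in B}q^{|Y|}(1-q)^{m'-|Y|}$ and applying the Cauchy--Schwarz inequality gives, for $q\in[h,1-h]$,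
\[
\Big|\frac d{dq}\mu_q^{W'}(B)\Big|=\frac{|\mathbb E[\mathbf 1_B\,(|Y|-qm')]|}{q(1-q)}\le\frac{\sqrt{m'q(1-q)}}{q(1-q)}\le C_h\sqrt n .
\]
An influence is the probability of such a family. So if $\mathrm{Inf}_i^{q_0,W}(U)>\delta$ for some $q_0\in[h,1-h]$, then $\mathrm{Inf}_i^{q,W}(U)\ge\delta/2$ for all $q\in[h,1-h]$ with $|q-q_0|\le\rho:=\delta/(2C_h\sqrt n)$. For $n$ so large that $\rho\le\frac12-h$, these $q$ fill an interval of length at least $\rho$.

Start with $W=[n]$, and while some $i\in W$, $U\in\mathcal U$, $q\in[h,1-h]$ have $\mathrm{Inf}_i^{q,W}(U)>\delta$, delete $i$ from $W$. Let $\Phi(W)=\sum_{U\in\mathcal U}\int_h^{1-h}\mu_q^W(U)\,dq\in[0,m]$. By \eqref{eq:russo}, a deletion increases no term of $\Phi$ and decreases one term by at least $h\cdot\frac\delta2\cdot\rho$. So there are at most $2m/(h\delta\rho)=C\sqrt n$ deletions, with $C=4mC_h/(h\delta^2)$.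
\end{proof}

\subsection{From measures to levels}

For $W\subseteq[n]$ and $0\le j\le|W|$ let $\nu_j^W(U)$ be the proportion of $j$-element subsets of $W$ that lie in $U$.

\begin{proposition}\label{prop:threshold}
Let $\kappa\in(0,\frac1{10})$, $\eta\in(0,\frac12)$ and $m\ge1$. There are $C$ and $n_0$ such that for all $n\ge n_0$ and every collection $\mathcal U$ of at most $m$ up-sets in $\mathcal P(n)$ there are a set $W\subseteq[n]$ of size $n'\ge n-C\sqrt n$ and numbers $\tau_U\in[0,1]$, $U\in\mathcal U$, such that for all $U,U'\in\mathcal U$ and all integers $0\le j\le n'$: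
\begin{enumerate}
\item[(a)] if $j\le(\tau_U-\kappa)n'$, then $\nu_j^W(U)\le2\eta$;
\item[(b)] if $j\ge(\tau_U+\kappa)n'$, then $\nu_j^W(U)\ge1-2\eta$;
\item[(c)] if $U'\subseteq U$, then $\tau_{U'}\ge\tau_U$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $h=\kappa/4$, let $\delta=\delta(h,\eta,1/h)$ be as in Lemma~\ref{lem:sharp}, and take $C$ and $W$ from Lemma~\ref{lem:clean}. Write $\mu_q,\nu_j$ for $\mu_q^W,\nu_j^W$. Let $\tau_U=\sup\{q\in[h,1-h]:\mu_q(U)\le\eta\}$, and $\tau_U=h$ if this set is empty. If $U'\subseteq U$, the set for $U'$ contains the set for $U$, which gives (c).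

\emph{The measure jumps at $\tau_U$.} We claim:
\begin{enumerate}
\item[(1)] $\mu_q(U)\le\eta$ for $h\le q<\tau_U$;
\item[(2)] $\mu_q(U)\ge1-\eta$ for $\tau_U+h\le q\le1-h$.
\end{enumerate}
Claim (1) holds because $\mu_q(U)$ is nondecreasing in $q$. If (2) fails at $q$, then $\eta<\mu_{q'}(U)<1-\eta$ for all $q'\in(\tau_U,q)$. On this interval, of length at least $h$, the derivative exceeds $1/h$ by Lemma~\ref{lem:sharp}. So $\mu_q(U)-\mu_{\tau_U}(U)>1$ by the mean value theorem, which is impossible.

\emph{Passing to levels.} The sequence $\nu_j(U)$ is nondecreasing in $j$: in a uniformly random maximal chain $\emptyset=Y_0\subset Y_1\subset\dots\subset Y_{n'}=W$ each $Y_j$ is a uniform $j$-set, and $Y_j\in U$ implies $Y_{j+1}\in U$. Let $Z$ be binomial with parameters $n',q$. Since $\mu_q(U)=\sum_i\mathbb P(Z=i)\,\nu_i(U)$,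
\[
\nu_j(U)\,\mathbb P(Z\ge j)\le\mu_q(U),\qquad(1-\nu_j(U))\,\mathbb P(Z\le j)\le1-\mu_q(U).
\]
By Chebyshev's inequality and $\mathrm{Var}(Z)\le n'/4$, we have $\mathbb P(|Z-qn'|\ge\frac\kappa4n')\le\frac4{\kappa^2n'}\le\frac12$ for $n$ large.

(a) If $0\le j\le(\tau_U-\kappa)n'$, then $\tau_U\ge\kappa$, so $q=\tau_U-\frac\kappa2$ lies in $[h,\tau_U)$ and $\mu_q(U)\le\eta$ by (1). As $j\le(q-\frac\kappa2)n'$, we have $\mathbb P(Z\ge j)\ge\frac12$, so $\nu_j(U)\le2\eta$.

(b) If $(\tau_U+\kappa)n'\le j\le n'$, then $\tau_U\le1-\kappa$, so $q=\tau_U+\frac\kappa2$ lies in $[\tau_U+h,1-h]$ and $\mu_q(U)\ge1-\eta$ by (2). As $j\ge(q+\frac\kappa2)n'$, we have $\mathbb P(Z\le j)\ge\frac12$, so $1-\nu_j(U)\le2\eta$.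
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $k\ge2$, $N\ge1$ and $0\le\alpha<\alpha_k$. Then w.h.p.\ $A$ is Ramsey for $C_k(N)$.
\end{proposition}

Fix $k,N,\alpha$. Take $\kappa,\zeta$ from Lemma~\ref{lem:slack}, put $M=N+2$ and $\eta=\frac1{20k}$, and take $C,n_0$ from Proposition~\ref{prop:threshold} with $m=2(k-1)$. ``For $n$ large'' means for $n$ beyond a bound depending only on $k,N,\alpha$. There are too many colorings for a union bound, so we isolate one property of $A$ that holds w.h.p.\ and then argue deterministically.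

\begin{lemma}\label{lem:regular}
W.h.p.\ the following event $R$ holds: for all $S\subseteq T\subseteq[n]$ and all integers $j$ with $D:=\binom{|T\setminus S|}{j-|S|}\ge2^{(\alpha+\zeta/2)n}$, the number of $X\in A\cap[S,T]$ with $|X|=j$ lies in $[0.9\,pD,\,1.1\,pD]$.
\end{lemma}

\begin{proof}
The number in question is binomial with mean $pD\ge2^{\zeta n/2}$. The Chernoff bound states that a binomial variable $Z$ satisfies $\mathbb P(|Z-\mathbb EZ|>\theta\,\mathbb EZ)\le2e^{-\theta^2\mathbb EZ/3}$ for $0<\theta\le1$. With $\theta=0.1$ and at most $(n+1)3^n$ triples $(S,T,j)$, the event $R$ fails with probability at most $2(n+1)3^n\exp(-2^{\zeta n/2}/300)\to0$.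
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $n$ be large and let $R$ hold. Suppose that some coloring of $A$ has no monochromatic $C_k(N)$.

\emph{Ranks.} We need many intervals that are almost free of red. For $k=2$ they came from one up-set; in general we record how many layers of a red copy can be completed below a given set. For $S\subseteq[n]$ let the \emph{red rank} $r(S)$ be the largest $i\ge0$ for which there are $\emptyset=S_0\subseteq S_1\subseteq\dots\subseteq S_i\subseteq S$ such that each of $[S_0,S_1],\dots,[S_{i-1},S_i]$ contains at least $M$ red elements. Then: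
\begin{enumerate}
\item[(R1)] $r\le k-1$, by Lemma~\ref{lem:skeleton}(b), since there is no red $C_k(N)$.
\item[(R2)] $r(S)\le r(T)$ if $S\subseteq T$.
\item[(R3)] If $[S,T]$ contains at least $M$ red elements, then $r(T)\ge r(S)+1$: append $T$ to an optimal chain $S_0\subseteq\dots\subseteq S_i$ for $S$, and note that $[S_i,T]\supseteq[S,T]$.
\end{enumerate}
Define the blue rank $b$ in the same way. For $1\le i\le k-1$ let $U_i=\{S:r(S)\ge i\}$ and $V_i=\{S:b(S)\ge i\}$. These are $2(k-1)$ up-sets by (R2), with $U_{i+1}\subseteq U_i$ and $V_{i+1}\subseteq V_i$.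

\emph{The two cuts and the level.} Apply Proposition~\ref{prop:threshold} to these up-sets to obtain $W$, $n'=|W|\ge n-C\sqrt n$ and the numbers $\tau$. Put $u_i=\tau_{U_i}$ and $v_i=\tau_{V_i}$ for $1\le i\le k-1$, and $u_0=v_0=0$, $u_k=v_k=1$. By part (c), $u$ and $v$ are $k$-cuts. There are only $k-1$ inner cut points because of (R1); this is where the absence of a monochromatic copy is used. Lemma~\ref{lem:slack} gives $x$ and gaps $[u_*,u^*]$, $[v_*,v^*]$. Let
\[
j=\lfloor xn'\rfloor,\qquad A_j=\{X\in A:X\subseteq W,\ |X|=j\}.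
\]
We show that $A_j\ne\emptyset$ and that fewer than half of its elements are red. Put
\[
s=\lceil(u_*+\kappa)n'\rceil,\qquad t=\lfloor(u^*-\kappa)n'\rfloor .
\]
Let $\kappa n'\ge2$. Then $j>xn'-1\ge(u_*+\kappa)n'+1>s$, and $j\le t$ because $x\le u^*-\kappa$. Let $(S,T)$ be uniformly distributed over the pairs $S\subseteq T\subseteq W$ with $|S|=s$ and $|T|=t$.

\emph{Every interval $[S,T]$ is rich at level $j$.} Let $D=\binom{t-s}{j-s}$. Each of $s,j,t$ is rounded by less than $1$, so the points $\big(\frac{t-s}{n'},\frac{j-s}{n'}\big)$ and $(u^*-u_*-2\kappa,\,x-u_*-\kappa)$ of $\mathcal T$ are at sup-distance at most $2/n'$. Let $\omega(y)$ be the largest difference of values of $F$ at points at sup-distance at most $y$; by (F3), $\omega(y)\to0$ as $y\to0$. By \eqref{eq:binom} and Lemma~\ref{lem:slack},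
\[
\log D\ge n'F\Big(\frac{t-s}{n'},\frac{j-s}{n'}\Big)-\log(n'+1)\ge n'\big(\alpha+\zeta-\omega(2/n')\big)-\log(n+1)\ge\Big(\alpha+\frac\zeta2\Big)n
\]
for $n$ large, because $n'\ge n-C\sqrt n$; the loss of $o(n)$ points is absorbed by the slack $\zeta$. Put $\lambda=pD\ge2^{\zeta n/2}$. By $R$, the number $Z$ of elements of $A_j$ in $[S,T]$ always lies in $[0.9\lambda,1.1\lambda]$. In particular $A_j\ne\emptyset$.

\emph{The red rank rarely changes between $S$ and $T$.} The set $S$ is a uniform $s$-subset and $T$ a uniform $t$-subset of $W$. If $r(S)\ne r(T)$, then by (R1) and (R2) there is $i\in\{1,\dots,k-1\}$ with $S\notin U_i$ and $T\in U_i$. Since $u_*,u^*$ are consecutive terms of $u$, each such $i$ has $u_i\ge u^*$ or $u_i\le u_*$. In the first case $t\le(u_i-\kappa)n'$, so $\mathbb P(T\in U_i)\le2\eta$ by Proposition~\ref{prop:threshold}(a). In the second case $s\ge(u_i+\kappa)n'$, so $\mathbb P(S\notin U_i)\le2\eta$ by Proposition~\ref{prop:threshold}(b). Summing over $i$,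
\[
\mathbb P\big(r(S)\ne r(T)\big)\le2(k-1)\eta\le\tfrac1{10}.
\]

\emph{Averaging.} Let $Z_{\mathrm{red}}\le Z$ be the number of red elements of $A_j$ in $[S,T]$. If $r(S)=r(T)$, then $Z_{\mathrm{red}}<M$ by (R3); otherwise $Z_{\mathrm{red}}\le1.1\lambda$. Hence $\mathbb EZ_{\mathrm{red}}\le M+0.11\lambda$, while $\mathbb EZ\ge0.9\lambda$, the expectations being over $(S,T)$. The law of $(S,T)$ is invariant under permutations of $W$, so every $j$-subset of $W$ lies in $[S,T]$ with the same probability. Therefore the proportion of red elements in $A_j$ equals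
\[
\frac{\mathbb EZ_{\mathrm{red}}}{\mathbb EZ}\le\frac{M/\lambda+0.11}{0.9}<\frac12
\]
for $n$ large.

\emph{Blue.} Repeat the last three steps with $b$, $V_i$, $v_*$, $v^*$ in place of $r$, $U_i$, $u_*$, $u^*$. The numbers $s,t,D,\lambda$ change, but $W$, $x$ and hence $A_j$ do not. So fewer than half of the elements of $A_j$ are blue. Since $A_j\ne\emptyset$ and each of its elements is red or blue, this is a contradiction.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]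
By Proposition~\ref{prop:lower}, $A$ is w.h.p.\ Ramsey for $C_k(N)$ for every $\alpha\in[0,\alpha_k)$, so $c_{\mathrm{Ram}^-}(C_k(N))\ge\alpha_k\ln2$. By Proposition~\ref{prop:upper}, $A$ is w.h.p.\ not Ramsey for every $\alpha>\alpha_k+\frac4N$, so $c_{\mathrm{Ram}^-}(C_k(N))\le(\alpha_k+\frac4N)\ln2$. The limit follows.

The bound $\alpha_k<\frac1{2k-2}$ is part of the definition of $\alpha_k$. For $a=\frac1{2k-1}$ we have $1-(k-1)a=\frac k{2k-1}$ and
\[
\psi\Big(\frac k{2k-1}\Big)=\frac k{2k-1}H\Big(\frac{2k-1}{2k}\Big)=\frac k{2k-1}H\Big(\frac1{2k}\Big)>\frac1{2k-1},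
\]
because $H$ is strictly concave with $H(0)=0$ and $H(\frac12)=1$, so $H(y)>2y$ on $(0,\frac12)$. By \eqref{eq:alphak}, $\alpha_k>\frac1{2k-1}$.

Finally let $P$ be a finite poset of height $k$. For $y\in P$ let $i(y)\in\{1,\dots,k\}$ be the number of elements of a longest chain with top element $y$; then $y<y'$ implies $i(y)<i(y')$. Mapping each $y$ to layer $L_{i(y)}$ of $C_k(|P|)$, injectively, shows that $P$ is a subposet of $C_k(|P|)$. So a poset that is Ramsey for $C_k(|P|)$ is Ramsey for $P$, and $c_{\mathrm{Ram}^-}(P)\ge c_{\mathrm{Ram}^-}(C_k(|P|))\ge\alpha_k\ln2$. Each $C_k(N)$ has height $k$ and $c_{\mathrm{Ram}^-}(C_k(N))\to\alpha_k\ln2$, so the infimum is exactly $\alpha_k\ln2$.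
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The limit is the case $k=3$ of Theorem~\ref{thm:main}, and the first equation is $\psi(1-2\alpha_3)=\alpha_3$. From \eqref{eq:psi}, $2\psi(\ell)=2\ell\log(2\ell)-(2\ell-1)\log(2\ell-1)$; inserting $\ell=1-2\alpha$ gives the second form. In it, the left side minus the right side is strictly decreasing in $\alpha$, and it is about $+0.0013$ at $\alpha=0.2270$ and about $-0.0003$ at $\alpha=0.2271$. So $\alpha_3\approx0.2271$ and $\alpha_3\ln2\approx0.1574$.
\end{proof}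

Since $\frac15<\alpha_3<\frac14$, the limit lies strictly inside the interval $[\frac{\ln2}5,\frac{\ln2}3]$.

\begin{thebibliography}{1}
\bibitem{FMTZ}
Victor Falgas-Ravry, Klas Markstr\"om, Andrew Treglown, Yi Zhao,
\emph{Existence thresholds and Ramsey properties of random posets},
arXiv:1910.00485 (2019).
\end{thebibliography}
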